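\title{ASEP polynomials as sums over sorted non-attacking tableaux}

\begin{abstract}
The symmetric Macdonald polynomial $P_\lambda$ is a sum of weights of sorted non-attacking tableaux of shape $\lambda$, and it is also the sum of the ASEP polynomials $f_\alpha$ over the rearrangements $\alpha$ of $\lambda$. We prove that the first sum refines the second: $f_\alpha$ is the total weight of the sorted tableaux whose bottom row is compatible with $\alpha$. The proof compares this sum with the permuted-basement formula for $f_\alpha$. Both are grouped according to the sets of entries in each row of each block of equal columns, and the comparison reduces to an elementary identity for two adjacent rows. The same identity yields a family of formulas for $f_\alpha$ that interpolates between the two, a version without sorting, and a positive form of the two-row factors.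
\end{abstract}

\section{The question and the result}\label{sec:intro}

Throughout, $n\ge 1$, $[n]=\{1,\dots,n\}$, $X_n=\{x_1,\dots,x_n\}$, and $q,t$ are indeterminates. The symmetric Macdonald polynomial $P_\lambda(X_n;q,t)$ can be cut into pieces in two ways: as a sum over tableaux, and as a sum of ASEP polynomials. We describe both and then ask how they fit together. No property of $P_\lambda$ is used in the proofs; the two formulas for it below only explain where the question comes from.

\subsection*{Tableaux}
Let $\lambda=(\lambda_1\ge\dots\ge\lambda_k>0)$ be a partition with $k\le n$. Its diagram $\mathrm{dg}(\lambda)$ consists of $k$ bottom-justified columns of heights $\lambda_1,\dots,\lambda_k$ from left to right. The cell $(r,j)$ lies in row $r$, counted from the bottom, and in column $j$; row $r$ has $\lambda'_r$ cells. For $u=(r,j)$ with $r>1$ put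
\[
\mathrm{South}(u)=(r-1,j),\qquad \mathrm{leg}(u)=\lambda_j-r,\qquad \mathrm{rarm}(u)=\lambda'_{r-1}-j .
\]
Thus $\mathrm{leg}(u)$ counts the cells above $u$, and $\mathrm{rarm}(u)$ counts the cells strictly to the right of $\mathrm{South}(u)$ in row $r-1$.

A \emph{filling} is a map $\sigma\colon\mathrm{dg}(\lambda)\to[n]$. It is \emph{non-attacking} if
\begin{itemize}
\item[(i)] no two cells in the same row have equal entries, and
\item[(ii)] $\sigma(r,j)\ne\sigma(r-1,i)$ whenever $i>j$.
\end{itemize}
Non-attacking fillings are also called tableaux, and $\mathrm{Tab}(\lambda,n)$ is the set of them. A filling is \emph{$\mathrm{coquinv}$-sorted}, or \emph{sorted} for short, if $\sigma(h,j)<\sigma(h,j')$ for any two columns $j<j'$ of the same height $h$: among columns of equal height, the top entries increase from left to right. The \emph{bottom row} of $\sigma$ is the word $r_1(\sigma)=\sigma(1,1)\cdots\sigma(1,k)$.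

For $x\ne y$ in $[n]$ the \emph{open cyclic arc} $\langle x,y\rangle$ is the set of elements met strictly between $x$ and $y$ when one reads $x,x+1,\dots,n,1,2,\dots$ until $y$ appears. For a tableau $\sigma$ and a cell $u=(r,j)$ with $r>1$ and $\sigma(u)\ne\sigma(\mathrm{South}(u))$, let $s(u)$ be the number of $i>j$ with $\sigma(r-1,i)\in\langle\sigma(u),\sigma(\mathrm{South}(u))\rangle$. The \emph{weight} of $\sigma$ is
\begin{equation}\label{eq:wt}
\mathrm{wt}(\sigma)=x^\sigma q^{\mathrm{maj}(\sigma)}\prod_u\frac{t^{s(u)}(1-t)}{1-q^{\mathrm{leg}(u)+1}t^{\mathrm{rarm}(u)+1}},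
\end{equation}
where $x^\sigma=\prod_{u\in\mathrm{dg}(\lambda)}x_{\sigma(u)}$, where $\mathrm{maj}(\sigma)$ is the sum of $\mathrm{leg}(u)+1$ over the cells $u$ with $\sigma(u)>\sigma(\mathrm{South}(u))$, and where the product runs over the cells $u$ outside row $1$ with $\sigma(u)\ne\sigma(\mathrm{South}(u))$. So a cell that repeats the entry below it contributes only its variable. Any other cell contributes a rational factor: the denominator depends only on the position of the cell, and the power of $t$ counts the entries to the right of $\mathrm{South}(u)$ that are passed on the way around the cycle from $\sigma(u)$ to $\sigma(\mathrm{South}(u))$. It is known that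
\begin{equation}\label{eq:Ptab}
P_\lambda(X_n;q,t)=\sum_{\sigma\in\mathrm{Tab}(\lambda,n)\ \text{sorted}}\mathrm{wt}(\sigma).
\end{equation}
For $\lambda=(1^k)$ the sorted tableaux are the increasing words of length $k$, and the sum is the elementary symmetric polynomial $e_k$. For $\lambda=(2)$ and $n=2$ there are four tableaux, and grouping them by their bottom entry gives
\begin{equation}\label{eq:P2}
\Big(x_1^2+\frac{q(1-t)}{1-qt}\,x_1x_2\Big)+\Big(x_2^2+\frac{1-t}{1-qt}\,x_1x_2\Big).
\end{equation}

\subsection*{ASEP polynomials}
For a weak composition $\alpha=(\alpha_1,\dots,\alpha_n)$, zero parts allowed, let $\mathrm{sort}(\alpha)$ and $\mathrm{inc}(\alpha)$ be its parts in weakly decreasing and weakly increasing order; we write $\mathrm{sort}(\alpha)=\lambda$ ignoring trailing zeros. Let $f_\alpha(X_n;q,t)$ be the ASEP polynomial, with the conventions of Corteel, Mandelshtam and Williams \cite{CMW}. The one fact about $f_\alpha$ that we use, and take as given, is that it coincides with a permuted-basement nonsymmetric Macdonald polynomial in the conventions of Ferreira \cite{Fer}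 and Alexandersson \cite{Ale}:
\begin{equation}\label{eq:fE}
f_\alpha=E^\tau_{\mathrm{inc}(\alpha)}\quad\text{for every }\tau\in S_n\text{ with }(\alpha_{\tau_1},\dots,\alpha_{\tau_n})=\mathrm{inc}(\alpha).
\end{equation}
The right-hand side is an explicit sum over fillings, recalled in Section~\ref{sec:basement}; a reader who has not met $f_\alpha$ may take \eqref{eq:fE} as its definition. These polynomials satisfy
\begin{equation}\label{eq:Pf}
P_\lambda(X_n;q,t)=\sum_{\alpha:\ \mathrm{sort}(\alpha)=\lambda}f_\alpha(X_n;q,t).
\end{equation}

\subsection*{The question}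
Let $\mathrm{sort}(\alpha)=\lambda$, so that $\alpha$ has $k$ nonzero parts. A word $w_1\cdots w_k$ is \emph{compatible} with $\alpha$ if it lists the $k$ positions $i$ with $\alpha_i>0$, each once, in such an order that $\alpha_{w_1}\ge\dots\ge\alpha_{w_k}$; equivalently, its letters are distinct and $\alpha_{w_j}=\lambda_j$ for all $j$. Let $\beta(\alpha)$ be the set of these words. For example, $\beta(2,0,1)=\{13\}$ and $\beta(2,2,0)=\{12,21\}$.

The bottom row of a tableau $\sigma\in\mathrm{Tab}(\lambda,n)$ is compatible with exactly one rearrangement $\alpha$ of $\lambda$, namely the one with $\alpha_{\sigma(1,j)}=\lambda_j$ for $1\le j\le k$ and zeros elsewhere. Hence the sum \eqref{eq:Ptab} falls into groups indexed by the same $\alpha$ that index the sum \eqref{eq:Pf}, as in \eqref{eq:P2}, and the natural guess is that the group of $\alpha$ adds up to $f_\alpha$. Since \eqref{eq:Ptab} and \eqref{eq:Pf} only say that the totals agree, they do not decide this. The problem of proving or disproving the guess comes from Mandelshtam's paper \cite{Man}. The guess is correct.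

\begin{theorem}\label{thm:main}
For every weak composition $\alpha=(\alpha_1,\dots,\alpha_n)$ with $\mathrm{sort}(\alpha)=\lambda$,
\[
f_\alpha(X_n;q,t)=\sum_{\substack{\sigma\in\mathrm{Tab}(\lambda,n)\ \mathrm{coquinv}\text{-sorted}\\ r_1(\sigma)\in\beta(\alpha)}}\mathrm{wt}(\sigma)(X_n;q,t).
\]
\end{theorem}

\subsection*{The method}
In Section~\ref{sec:basement} the formula for $E^\tau_{\mathrm{inc}(\alpha)}$ is rewritten as a sum over the same set $\mathrm{Tab}(\lambda,n)$, with a second weight $\overline{\mathrm{wt}}$. The two formulas for $f_\alpha$ then differ in a symmetric way. Theorem~\ref{thm:main} fixes the order of the \emph{top} entries of equal columns and leaves the order of the bottom entries free; the permuted-basement formula fixes the \emph{bottom} row and leaves everything above it free. Section~\ref{sec:example} shows in the smallest case that the terms do not match one by one, but that they match after one forgets the order of the entries within each row of a block of equal columns. Section~\ref{sec:tworows} proves the identity behind this for two adjacent rows,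 which is the heart of the paper. Section~\ref{sec:proof} applies it row by row to prove Theorem~\ref{thm:main}, and Section~\ref{sec:refine} records a stronger form, Theorem~\ref{thm:strong}.

\section{The permuted-basement formula on the diagram of $\lambda$}\label{sec:basement}

\subsection*{The definition of $E^\tau_\gamma$}
We follow \cite{Fer,Ale}. Let $\gamma=(\gamma_1,\dots,\gamma_n)$ be a weak composition and $\tau\in S_n$. The diagram of $\gamma$ is drawn in rows, numbered from the \emph{top}. To keep it apart from $\mathrm{dg}(\lambda)$ we speak of boxes and write $[i,c]$ for the box in row $i$ and column $c$, where $0\le c\le\gamma_i$. The boxes $[i,0]$ form the \emph{basement}. A filling $F$ with basement $\tau$ assigns an entry of $[n]$ to every box, with $F[i,0]=\tau_i$. It is \emph{non-attacking} if entries in the same column differ and if $F[i,c]\ne F[i',c-1]$ whenever $i>i'$ and $c\ge1$, that is, whenever the right box lies in a strictly lower row than the left one.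

Let $u=[i,c]$ with $c\ge1$. Put $d(u)=[i,c-1]$ and $\mathrm{leg}(u)=\gamma_i-c$. A \emph{triple at $u$} consists of $u$, $d(u)$ and a third box $w$ of one of two types:
\begin{itemize}
\item[(A)] $w=[i',c]$ with $i'>i$ and $\gamma_{i'}\le\gamma_i$ (below $u$, in a row that is not longer);
\item[(B)] $w=[i',c-1]$ with $i'<i$ and $\gamma_{i'}<\gamma_i$ (above $d(u)$, in a strictly shorter row).
\end{itemize}
The \emph{arm} of $u$ is
\[
\mathrm{arm}(u)=\#\{[i',c]: i'>i,\ \gamma_{i'}\le\gamma_i\}+\#\{[i',c-1]: i'<i,\ \gamma_{i'}<\gamma_i\},
\]
which is the number of triples at $u$. A triple of type A (type B) is an \emph{inversion triple} if its three boxes, listed by increasing entry, are oriented counterclockwise (clockwise); of two boxes with equal entries, the one that comes first in the list $u,w,d(u)$ counts as smaller. Every other triple is a \emph{coinversion triple}, and $\mathrm{coinv}(F)$ is their number. Then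
\begin{equation}\label{eq:E}
E^\tau_\gamma=\sum_F x^Fq^{\mathrm{maj}(F)}t^{\mathrm{coinv}(F)}\prod_{u:\ F(u)\ne F(d(u))}\frac{1-t}{1-q^{\mathrm{leg}(u)+1}t^{\mathrm{arm}(u)+1}},
\end{equation}
summed over the non-attacking fillings with basement $\tau$. Here $x^F$ is the product of $x_{F(u)}$ over the boxes outside the basement, and $\mathrm{maj}(F)$ is the sum of $\mathrm{leg}(u)+1$ over the boxes with $F(u)>F(d(u))$.

The orientation rule hides the same cyclic arcs that appear in \eqref{eq:wt}.

\begin{lemma}\label{lem:coinv}
Let $F$ be non-attacking. A triple $(u,d(u),w)$ is a coinversion triple if and only if $F(u)\ne F(d(u))$ and $F(w)\in\langle F(u),F(d(u))\rangle$.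
\end{lemma}

\begin{proof}
In type A the boxes $u,d(u),w$ are at the upper right, upper left and lower right, so $u\to d(u)\to w\to u$ is counterclockwise. In type B they are at the lower right, lower left and upper left, so $u\to d(u)\to w\to u$ is clockwise. In both types, then, the triple is an inversion triple exactly when the list by increasing entry is a cyclic rotation of $u,d(u),w$.

The entry $F(w)$ differs from $F(u)$ and $F(d(u))$: in type A the box $w$ shares a column with $u$ and lies in a lower row, one column to the right of $d(u)$; in type B it shares a column with $d(u)$, and $u$ lies in a lower row, one column to the right of $w$. If $F(u)=F(d(u))$, the tie rule gives the list $u,d(u),w$ or $w,u,d(u)$, and the triple is an inversion triple. If the three entries are distinct, the list is a rotation of $u,d(u),w$ exactly when, reading cyclically upward from $F(u)$, one meets $F(d(u))$ before $F(w)$; this fails exactly when $F(w)\in\langle F(u),F(d(u))\rangle$.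
\end{proof}

\subsection*{Transport to $\mathrm{dg}(\lambda)$}
For a filling $\sigma$ of $\mathrm{dg}(\lambda)$ and a cell $u=(r,j)$ with $r\ge2$, define two sets of entries (Figure~\ref{fig:ST}):
\begin{align*}
S_u&=\{\sigma(r-1,i): i\ge j\},\\
T_u&=\{\sigma(r,i): i\le j,\ \lambda_i=\lambda_j\}\cup\{\sigma(r-1,i):\lambda_i<\lambda_j\}.
\end{align*}
For a tableau $\sigma$ we have $|S_u|=\mathrm{rarm}(u)+1$ by (i), and $s(u)=|S_u\cap\langle\sigma(u),\sigma(\mathrm{South}(u))\rangle|$ because an open arc does not contain its endpoints. So \eqref{eq:wt} is the first of the two formulas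
\begin{align}
\mathrm{wt}(\sigma)&=x^\sigma q^{\mathrm{maj}(\sigma)}\prod_u\frac{(1-t)\,t^{|S_u\cap\langle\sigma(u),\sigma(\mathrm{South}(u))\rangle|}}{1-q^{\mathrm{leg}(u)+1}t^{|S_u|}},\label{eq:wtS}\\
\overline{\mathrm{wt}}(\sigma)&=x^\sigma q^{\mathrm{maj}(\sigma)}\prod_u\frac{(1-t)\,t^{|T_u\cap\langle\sigma(u),\sigma(\mathrm{South}(u))\rangle|}}{1-q^{\mathrm{leg}(u)+1}t^{|T_u|}},\label{eq:wtT}
\end{align}
and the second defines $\overline{\mathrm{wt}}$. Both products run over the same cells as in \eqref{eq:wt}.

\begin{figure}[ht]
\centering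
\begin{tikzpicture}[scale=0.6]
\foreach \x in {2,3,4,5} {\fill[gray!35] (\x-1,1) rectangle (\x,2);}
\foreach \x/\z in {1/3,2/3,3/3,4/3,5/2,6/1} {\foreach \y in {1,...,\z} {\draw (\x-1,\y-1) rectangle (\x,\y);}}
\node at (1.5,2.5) {$u$};
\node at (3,-0.7) {$S_u$};
\begin{scope}[xshift=9cm]
\fill[gray!35] (0,2) rectangle (2,3);
\fill[gray!35] (4,1) rectangle (5,2);
\foreach \x/\z in {1/3,2/3,3/3,4/3,5/2,6/1} {\foreach \y in {1,...,\z} {\draw (\x-1,\y-1) rectangle (\x,\y);}}
\node at (1.5,2.5) {$u$};
\node at (3,-0.7) {$T_u$};
\end{scope}
\end{tikzpicture}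
\caption{The diagram of $\lambda=(3,3,3,3,2,1)$ and the cell $u=(3,2)$. The factor of $u$ in $\mathrm{wt}$ involves the entries of the shaded cells on the left (weakly to the right of the cell below $u$). Its factor in $\overline{\mathrm{wt}}$ involves those on the right (weakly to the left of $u$ in columns of the same height, and one row down in shorter columns).}\label{fig:ST}
\end{figure}

\begin{proposition}\label{prop:transport}
Let $\mathrm{sort}(\alpha)=\lambda$, let $\tau$ be as in \eqref{eq:fE}, and let $w=\tau_n\tau_{n-1}\cdots\tau_{n-k+1}$. Then $w\in\beta(\alpha)$, and every word of $\beta(\alpha)$ arises from some $\tau$. The rule $\sigma(r,j)=F[n+1-j,r]$ is a bijection from the non-attacking fillings $F$ of $\mathrm{inc}(\alpha)$ with basement $\tau$ onto the tableaux $\sigma\in\mathrm{Tab}(\lambda,n)$ with $r_1(\sigma)=w$, and the term of $F$ in \eqref{eq:E} equals $\overline{\mathrm{wt}}(\sigma)$. In particular, for every $w\in\beta(\alpha)$,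
\begin{equation}\label{eq:fbar}
f_\alpha=\sum_{\sigma\in\mathrm{Tab}(\lambda,n),\ r_1(\sigma)=w}\overline{\mathrm{wt}}(\sigma).
\end{equation}
\end{proposition}

\begin{proof}
Let $\gamma=\mathrm{inc}(\alpha)$, so $\gamma_{n+1-j}=\lambda_j$ for $j\le k$ and $\gamma_i=0$ for $i\le n-k$. Then $\alpha_{w_j}=\alpha_{\tau_{n+1-j}}=\lambda_j$, so $w\in\beta(\alpha)$. Conversely, a given $w\in\beta(\alpha)$ arises from $\tau_{n+1-j}=w_j$ and any listing $\tau_1,\dots,\tau_{n-k}$ of the positions of the zero parts.

\emph{Column $1$ copies the basement.} Because $\gamma$ is increasing, the boxes of column $1$ occupy the last $k$ rows, without gaps. We show $F[i,1]=\tau_i$ by downward induction on $i$. The entry $F[i,1]$ differs from the basement entries $\tau_1,\dots,\tau_{i-1}$ in higher rows and from the entries below it in column $1$, which by induction are $\tau_{i+1},\dots,\tau_n$. Only $\tau_i$ is left. Hence the boxes of column $1$ contribute nothing to $\mathrm{maj}(F)$, no rational factor, and, by Lemma~\ref{lem:coinv}, no coinversion triple.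

\emph{The bijection.} The rule sends row $i$ to column $n+1-i$ and column $r$ to row $r$. Distinctness in columns becomes condition (i). A pair $[i,r]$, $[i',r-1]$ with $i>i'$ and $r\ge2$ becomes the pair of cells $(r,n+1-i)$, $(r-1,n+1-i')$ with $n+1-i'>n+1-i$, so the second condition becomes (ii). Thus $\sigma$ is a tableau with bottom row $w$. Conversely, a tableau with bottom row $w$ comes from a filling $F$ with $F[i,1]=\tau_i$, and the remaining conditions $F[i,1]\ne F[i',0]$ for $i>i'$ hold because $\tau_i\ne\tau_{i'}$.

\emph{The weights.} The rule carries $d$ to $\mathrm{South}$ and preserves $\mathrm{leg}$, hence $x^F=x^\sigma$ and $\mathrm{maj}(F)=\mathrm{maj}(\sigma)$. Let the box $[i,r]$ with $r\ge2$ correspond to the cell $u=(r,j)$. As $\gamma$ is increasing, a row $i'>i$ with $\gamma_{i'}\le\gamma_i$ has $\gamma_{i'}=\gamma_i$. So the third boxes of type A triples become the cells $(r,i'')$ with $i''<j$ and $\lambda_{i''}=\lambda_j$, and the third boxes of type B triples become the cells $(r-1,i'')$ with $\lambda_{i''}<\lambda_j$. Together with $u$ these are the cells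 that define $T_u$. Their entries are distinct: within a row by (i), and between the two rows by (ii), since shorter columns lie to the right of all columns of height $\lambda_j$. Therefore $|T_u|=\mathrm{arm}+1$, and by Lemma~\ref{lem:coinv} the number of coinversion triples at the box is $|T_u\cap\langle\sigma(u),\sigma(\mathrm{South}(u))\rangle|$ if $\sigma(u)\ne\sigma(\mathrm{South}(u))$ and $0$ otherwise. This turns the term of $F$ into \eqref{eq:wtT}, and \eqref{eq:fbar} follows from \eqref{eq:fE}.
\end{proof}

\begin{remark}[distinct parts]\label{rem:distinct}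
Suppose the nonzero parts of $\alpha$ are distinct. Then $\beta(\alpha)$ is a single word and every tableau is sorted. For a cell $u$ in row $r\ge2$, with $D$ the set of entries strictly to the right of $\mathrm{South}(u)$, we have $S_u=\{\sigma(\mathrm{South}(u))\}\cup D$ and $T_u=\{\sigma(u)\}\cup D$. Both sets have $|D|+1$ elements and meet the open arc in the same set. So $\mathrm{wt}=\overline{\mathrm{wt}}$, and Theorem~\ref{thm:main} is \eqref{eq:fbar}; in particular the two groups in \eqref{eq:P2} are $f_{(2,0)}$ and $f_{(0,2)}$. The whole difficulty lies in columns of equal height.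
\end{remark}

\section{The smallest case with equal columns}\label{sec:example}

Let $n=3$ and $\alpha=(2,2,0)$, so $\lambda=(2,2)$ and $\beta(\alpha)=\{12,21\}$. Write $a_1a_2/b_1b_2$ for the filling with top row $a_1a_2$ and bottom row $b_1b_2$. Condition (ii) says $a_1\ne b_2$. Put
\[
c_1=\frac{1-t}{1-qt},\qquad c_2=\frac{1-t}{1-qt^2}.
\]
We have three formulas to compare: that of Theorem~\ref{thm:main}, and \eqref{eq:fbar} for each of the two words. The table lists all tableaux that occur, with their weights divided by $x^\sigma$, grouped by the \emph{set} $A$ of entries in the top row.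

\begin{center}
\begin{tabular}{c|c|l|l|l}
$A$ & $x^\sigma$ & sorted, $\mathrm{wt}$ & bottom $12$, $\overline{\mathrm{wt}}$ & bottom $21$, $\overline{\mathrm{wt}}$\\ \hline
$\{1,2\}$ & $x_1^2x_2^2$ & $12/12:\ 1$ & $12/12:\ 1$ & $21/21:\ 1$\\ \hline
$\{1,3\}$ & $x_1^2x_2x_3$ & $13/12:\ qc_1$ & $13/12:\ qt\,c_2$ & $31/21:\ qc_1$\\
 & & & $31/12:\ qc_1c_2$ & \\ \hline
$\{2,3\}$ & $x_1x_2^2x_3$ & $23/21:\ qc_1$ & $32/12:\ qc_1$ & $23/21:\ qc_2$\\
 & & & & $32/21:\ q^2t\,c_1c_2$
\end{tabular}
\end{center}

\noindent For instance, in $\overline{\mathrm{wt}}(32/21)$ the left top cell has $3$ over $2$ and $T_u=\{3\}$, which gives $qc_1$; the right top cell has $2$ over $1$ and $T_u=\{2,3\}$, the arc $\langle 2,1\rangle=\{3\}$ meets $T_u$ once, and the factor is $qt\,c_2$. In $\mathrm{wt}$ the roles of the two denominators are exchanged: the left cell has $|S_u|=2$ and the right cell has $|S_u|=1$.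

There are three terms in the first column and four in each of the others, so no matching of terms is possible. But
\begin{equation}\label{eq:twoids}
t+\frac{1-t}{1-qt}=\frac{1-qt^2}{1-qt},\qquad 1+\frac{qt(1-t)}{1-qt}=\frac{1-qt^2}{1-qt},
\end{equation}
that is, $c_2(t+c_1)=c_1$ and $c_2(1+qt\,c_1)=c_1$. Hence in each group the three columns have the same total, and
\[
f_{(2,2,0)}=x_1^2x_2^2+\frac{q(1-t)}{1-qt}\big(x_1^2x_2x_3+x_1x_2^2x_3\big).
\]
This is the pattern of the general proof. Fix the set $A$ of entries in the upper row and the set $B$ in the lower row. One may fix the order of $A$ and sum $\mathrm{wt}$ over the orders of $B$, or fix the order of $B$ and sum $\overline{\mathrm{wt}}$ over the orders of $A$. The result is the same, and it does not depend on the order that was fixed.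

\begin{remark}[one bottom word is not enough]
In the first column of the table the word $12$ alone misses the monomial $x_1x_2^2x_3$, and the word $21$ alone misses $x_1^2x_2^2$. Thus in Theorem~\ref{thm:main} the set $\beta(\alpha)$ cannot in general be replaced by a single compatible word, although a single word suffices for the other weight in \eqref{eq:fbar}.
\end{remark}

\section{Two adjacent rows}\label{sec:tworows}

This section uses nothing about tableaux. It isolates the factors that one cell contributes to \eqref{eq:wtS} and \eqref{eq:wtT}, with an indeterminate $z$ in place of $q^{\mathrm{leg}+1}$, which is constant along a row of equal columns.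

\subsection*{Cyclic order}
For $x\ne y$ in $[n]$ let $\varepsilon(x,y)=1$ if $x>y$ and $\varepsilon(x,y)=0$ if $x<y$; it records whether the reading from $x$ to $y$ passes from $n$ to $1$. Let $x,y,w$ be distinct. Exactly one of $y\in\langle x,w\rangle$ and $w\in\langle x,y\rangle$ holds. The conditions $y\in\langle x,w\rangle$, $w\in\langle y,x\rangle$, $x\in\langle w,y\rangle$ are equivalent, each saying that $x,y,w$ occur in this cyclic order, and then $\langle x,w\rangle$ is the disjoint union of $\langle x,y\rangle$, $\{y\}$ and $\langle y,w\rangle$. Moreover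
\begin{equation}\label{eq:eps}
\varepsilon(x,y)+\varepsilon(y,w)=\varepsilon(x,w)+\begin{cases}0&\text{if }y\in\langle x,w\rangle,\\ 1&\text{if }w\in\langle x,y\rangle.\end{cases}
\end{equation}
Indeed, the number of steps from $x$ to $y$ is $\delta(x,y)=y-x+n\,\varepsilon(x,y)$. In the first case $\delta(x,y)+\delta(y,w)=\delta(x,w)$. In the second case $\delta(x,y)+\delta(y,w)=\delta(x,w)+\delta(w,y)+\delta(y,w)=\delta(x,w)+n$.

\subsection*{The elementary weights}
For $S\subseteq[n]$, $b\in S$, $a\in[n]$, and for $T\subseteq[n]$, $a\in T$, $b\in[n]$, respectively, define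
\[
p_S(a\to b)=\begin{cases}1&a=b,\\ 0&a\in S,\ a\ne b,\\[2pt] \dfrac{(1-t)\,t^{|S\cap\langle a,b\rangle|}z^{\varepsilon(a,b)}}{1-zt^{|S|}}&a\notin S,\end{cases}
\]
\[
\bar p_T(b\to a)=\begin{cases}1&a=b,\\ 0&b\in T,\ a\ne b,\\[2pt] \dfrac{(1-t)\,t^{|T\cap\langle a,b\rangle|}z^{\varepsilon(a,b)}}{1-zt^{|T|}}&b\notin T.\end{cases}
\]
The value $0$ will take care of condition (ii), so that sums over tableaux can be extended to sums over all orderings.

The following picture explains the notation and guides the proofs. A walker starts at $a$, and the elements of $S$ are free seats. If $a$ is itself a free seat, the walker takes it. Otherwise it moves upward around the cycle; at each free seat it passes, with weight $t$, or sits down, with weight $1-t$, and each step from $n$ to $1$ has weight $z$. With $N=|S|$ and $s=|S\cap\langle a,b\rangle|$, the walks that end at $b$ have total weight $\sum_{l\ge0}(1-t)t^{s+lN}z^{\varepsilon(a,b)+l}=p_S(a\to b)$, where $l$ counts extra full turns. In the same way $\bar p_T(b\to a)$ describes a walker who starts at $b$ and moves \emph{downward} to a seat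 $a\in T$.

A \emph{configuration of size $m$} is a triple $(A,B,D)$ of subsets of $[n]$ with $|A|=|B|=m$ and $D\cap(A\cup B)=\emptyset$. Later $A$ and $B$ are the entries of a block of equal columns in two adjacent rows, and $D$ is the set of entries of the lower row to the right of the block. For orderings $\mathbf a=(a_1,\dots,a_m)$ of $A$ and $\mathbf b=(b_1,\dots,b_m)$ of $B$ put
\begin{equation}\label{eq:Pi}
\Pi_z(\mathbf a,\mathbf b;D)=\prod_{j=1}^m p_{\{b_j,\dots,b_m\}\cup D}(a_j\to b_j),\qquad
\overline\Pi_z(\mathbf a,\mathbf b;D)=\prod_{j=1}^m\bar p_{\{a_1,\dots,a_j\}\cup D}(b_j\to a_j),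
\end{equation}
\[
W_z(\mathbf a;B,D)=\sum_{\mathbf b}\Pi_z(\mathbf a,\mathbf b;D),\qquad V_z(A;\mathbf b,D)=\sum_{\mathbf a}\overline\Pi_z(\mathbf a,\mathbf b;D),
\]
where the sums run over all orderings of $B$ and of $A$. In $W_z$ the walkers $a_1,a_2,\dots,a_m$ start one after another, a taken seat is no longer free, and we collect the outcomes in which the seats taken are those of $B$ while those of $D$ stay free. In $V_z$ the walkers are $b_m,b_{m-1},\dots,b_1$, they move downward, and the seats taken are those of $A$.

\begin{proposition}\label{prop:key}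
Let $(A,B,D)$ be a configuration. Then $W_z(\mathbf a;B,D)$ does not depend on the ordering $\mathbf a$ of $A$, the sum $V_z(A;\mathbf b,D)$ does not depend on the ordering $\mathbf b$ of $B$, and the two are equal.
\end{proposition}

We write $U_z(A,B,D)$ for the common value, and drop the subscript $z$ in the rest of this section.

\begin{example}\label{ex:1234}
Let $n=4$, $A=\{1,2\}$, $B=\{3,4\}$, $D=\emptyset$, and $\kappa=(1-t)^2/((1-zt)(1-zt^2))$. For $\mathbf a=(1,2)$ the orderings $\mathbf b=(3,4)$ and $(4,3)$ give $\Pi=\kappa$ and $\kappa t$. For $\mathbf a=(2,1)$ they again give $\kappa$ and $\kappa t$. So the pairing $1\to3$, $2\to4$ has weight $\kappa$ if $1$ starts first and $\kappa t$ if $2$ starts first: only the sum $\kappa(1+t)$ is invariant. For $\mathbf b=(3,4)$ the orderings $\mathbf a=(1,2)$ and $(2,1)$ give $\overline\Pi=\kappa$ and $\kappa t$, so $V=\kappa(1+t)$ as well.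
\end{example}

\subsection*{Exchanging two walkers}
Any two orderings are connected by adjacent transpositions, so the independence of the order reduces to two walkers.

\begin{lemma}\label{lem:exchange}
Let $C\subseteq S\subseteq[n]$ with $|C|=2$. For $a\ne a'$ in $[n]$ let
\[
Q(a,a')=\sum_{(y,y')}p_S(a\to y)\,p_{S\setminus y}(a'\to y'),
\]
summed over the two orderings $(y,y')$ of $C$. Then $Q(a,a')=Q(a',a)$.
\end{lemma}

\begin{proof}
Let $N=|S|\ge2$.

\emph{Case 1: $a,a'\in S$.} In $Q(a,a')$ the first factor forces $y=a$; then $a'\in S\setminus a$ forces $y'=a'$. So $Q(a,a')$ is $1$ if $C=\{a,a'\}$ and $0$ otherwise, which is symmetric.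

\emph{Case 2: exactly one of $a,a'$ lies in $S$.} As the claim is symmetric, let $a\notin S$ and $b:=a'\in S$. If $b\notin C$, then $b$ is still a free seat when its walker starts, and is not the seat prescribed, so every term of $Q(a,b)$ and of $Q(b,a)$ has a factor $0$. Let $C=\{b,c\}$. If $b$ starts first, it stays. If $a$ starts first, it either goes to $c$, and then $b$ stays, or it takes the seat $b$, and then $b$ has to walk to $c$:
\[
Q(b,a)=p_{S\setminus b}(a\to c),\qquad Q(a,b)=p_S(a\to c)+p_S(a\to b)\,p_{S\setminus b}(b\to c).
\]
Put $s=|S\cap\langle a,c\rangle|$ and $\varepsilon=\varepsilon(a,c)$.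

Suppose $b\in\langle a,c\rangle$. Splitting the arc at $b$ gives $|S\cap\langle a,b\rangle|+|(S\setminus b)\cap\langle b,c\rangle|=s-1$, and also $|(S\setminus b)\cap\langle a,c\rangle|=s-1$. By \eqref{eq:eps} the exponent of $z$ in the numerator of the last product is $\varepsilon$. Hence
\[
Q(a,b)=\frac{(1-t)z^\varepsilon t^{s-1}}{1-zt^N}\Big[t+\frac{1-t}{1-zt^{N-1}}\Big]=\frac{(1-t)z^\varepsilon t^{s-1}}{1-zt^{N-1}}=Q(b,a),
\]
since the bracket equals $(1-zt^N)/(1-zt^{N-1})$.

Suppose $c\in\langle a,b\rangle$. Then $a\in\langle b,c\rangle$, so $\langle b,c\rangle$ is the disjoint union of $\langle b,a\rangle$, $\{a\}$ and $\langle a,c\rangle$. The arcs $\langle a,b\rangle$ and $\langle b,a\rangle$ together contain each element of $S\setminus b$ once, and $a\notin S$. So $|S\cap\langle a,b\rangle|+|(S\setminus b)\cap\langle b,c\rangle|=N-1+s$, and by \eqref{eq:eps} the exponent of $z$ is $\varepsilon+1$: the two walks together make one full turn more than the direct walk from $a$ to $c$. Also $b\notin\langle a,c\rangle$, so $|(S\setminus b)\cap\langle a,c\rangle|=s$. Hence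
\[
Q(a,b)=\frac{(1-t)z^\varepsilon t^{s}}{1-zt^N}\Big[1+\frac{(1-t)zt^{N-1}}{1-zt^{N-1}}\Big]=\frac{(1-t)z^\varepsilon t^{s}}{1-zt^{N-1}}=Q(b,a),
\]
the bracket being again $(1-zt^N)/(1-zt^{N-1})$. For $N=2$ and $z=q$ the two brackets are the identities \eqref{eq:twoids}.

\emph{Case 3: $a,a'\notin S$.} Let $C=\{c,c'\}$ and $e(x,y)=|S\cap\langle x,y\rangle|$. The two pairings, both measured against the full set $S$, have the monomials
\[
X=z^{\varepsilon(a,c)+\varepsilon(a',c')}t^{e(a,c)+e(a',c')},\qquad Y=z^{\varepsilon(a,c')+\varepsilon(a',c)}t^{e(a,c')+e(a',c)}.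
\]
The second walker sees one seat fewer, and this lowers its exponent of $t$ by one exactly when the seat of the first walker lies on its arc. Let $\theta=1$ if $c\in\langle a,c'\rangle$ and $\theta=0$ if $c'\in\langle a,c\rangle$, and define $\theta'$ in the same way with $a'$ in place of $a$. If $a'$ is second, its exponent drops by $\theta'$ on the way to $c'$ and by $1-\theta'$ on the way to $c$; if $a$ is second, by $\theta$ and by $1-\theta$. With $\kappa=(1-t)^2/((1-zt^N)(1-zt^{N-1}))$,
\[
Q(a,a')=\kappa\big(Xt^{-\theta'}+Yt^{-(1-\theta')}\big),\qquad Q(a',a)=\kappa\big(Xt^{-(1-\theta)}+Yt^{-\theta}\big).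
\]
If $\theta+\theta'=1$, the two expressions agree term by term. Let $\theta=\theta'=1$, as in Example~\ref{ex:1234}. For $x\in\{a,a'\}$ we have $c\in\langle x,c'\rangle$, so $e(x,c')=e(x,c)+1+e(c,c')$ and, by \eqref{eq:eps}, $\varepsilon(x,c')=\varepsilon(x,c)+\varepsilon(c,c')$. Substituting $x=a'$ in $X$ and $x=a$ in $Y$ shows $X=Y$, and both sides equal $\kappa X(1+t^{-1})$. Exchanging the names of $c$ and $c'$ does not change $Q$ and replaces $\theta,\theta'$ by $1-\theta,1-\theta'$, which settles $\theta=\theta'=0$.
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:key}}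

\begin{proof}
\emph{Step 1: $W$ does not depend on $\mathbf a$.} It suffices to swap $a_i$ and $a_{i+1}$. Group the orderings $\mathbf b$ by the entries $b_j$ with $j\ne i,i+1$. Within a group, $C=\{b_i,b_{i+1}\}$ and $S=\{b_i,\dots,b_m\}\cup D$ are fixed, and the factors with $j\ne i,i+1$ depend neither on the order of $C$ nor on the swap. Since $B\cap D=\emptyset$, we have $\{b_{i+1},\dots,b_m\}\cup D=S\setminus b_i$, so the remaining two factors, summed over the two orders of $C$, give $Q(a_i,a_{i+1})$. Lemma~\ref{lem:exchange} applies. Write $W(A,B,D)$ for the common value.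

\emph{Step 2: $V$ does not depend on $\mathbf b$.} The reflection $\phi(x)=n+1-x$ turns downward walks into upward walks: $w\in\langle x,y\rangle$ if and only if $\phi(w)\in\langle\phi(y),\phi(x)\rangle$, and $\varepsilon(x,y)=\varepsilon(\phi(y),\phi(x))$. Comparing the definitions line by line gives $\bar p_T(b\to a)=p_{\phi(T)}(\phi(b)\to\phi(a))$. After the reindexing $j\mapsto m+1-j$,
\[
V(A;\mathbf b,D)=W\big((\phi(b_m),\dots,\phi(b_1));\phi(A),\phi(D)\big),
\]
and $(\phi(B),\phi(A),\phi(D))$ is a configuration. By Step 1 the right-hand side does not depend on $\mathbf b$. Write $V(A,B,D)$ for it.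

\emph{Step 3: recursions.} The gain from Steps 1 and 2 is that we may let any walker start first. Choose $\mathbf a$ with $a_1=a$ and group the terms of $W$ by $b_1=b$; choose $\mathbf b$ with $b_m=b$ and group the terms of $V$ by $a_m=a$. For \emph{every} $a\in A$, respectively \emph{every} $b\in B$, this gives
\begin{align}
W(A,B,D)&=\sum_{b\in B}p_{B\cup D}(a\to b)\,W(A\setminus a,B\setminus b,D),\label{eq:recW}\\
V(A,B,D)&=\sum_{a\in A}\bar p_{A\cup D}(b\to a)\,V(A\setminus a,B\setminus b,D).\label{eq:recV}
\end{align}

\emph{Step 4: $W=V$.} We use induction on $m$. For $m=0$ both are $1$. Let $m\ge1$, and write $U$ for the common value of $W$ and $V$ on smaller configurations.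

Suppose first that there is $c\in A\cap B$. In \eqref{eq:recW} with $a=c$ only $b=c$ contributes, with weight $1$, since $c\in B$. In \eqref{eq:recV} with $b=c$ only $a=c$ contributes, with weight $1$, since $c\in A$. So
\begin{equation}\label{eq:common}
W(A,B,D)=W(A\setminus c,B\setminus c,D),\qquad V(A,B,D)=V(A\setminus c,B\setminus c,D),
\end{equation}
and both equal $U(A\setminus c,B\setminus c,D)$.

Now let $A\cap B=\emptyset$. Since $D$ is disjoint from $A\cup B$, no element of $A$ lies in $B\cup D$, no element of $B$ lies in $A\cup D$, and $|A\cup D|=|B\cup D|=N:=m+|D|$. All weights below are therefore given by the third lines of their definitions. The difficulty is that \eqref{eq:recW} counts elements of $B$ on an arc while \eqref{eq:recV} counts elements of $A$, so a single expansion of each side cannot be compared. The remedy is to expand twice, once with each recursion, at a pair for which the two counts are under control.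

Choose $(a_0,b_0)\in A\times B$ with $\delta(a_0,b_0)$ minimal. An element of $A$ in $\langle a_0,b_0\rangle$ would be closer to $b_0$, and an element of $B$ in $\langle a_0,b_0\rangle$ would be closer from $a_0$. So $\langle a_0,b_0\rangle\cap(A\cup B)=\emptyset$, and
\[
p_{B\cup D}(a_0\to b_0)=\frac{(1-t)\,t^{|D\cap\langle a_0,b_0\rangle|}z^{\varepsilon(a_0,b_0)}}{1-zt^N}=\bar p_{A\cup D}(b_0\to a_0)=:\eta .
\]
For $b\in B\setminus b_0$ we have $b\notin\langle a_0,b_0\rangle$, hence $b_0\in\langle a_0,b\rangle$. For $a\in A\setminus a_0$ we have $a\notin\langle a_0,b_0\rangle$, so the cyclic order is $a,a_0,b_0$ and $a_0\in\langle a,b_0\rangle$. Removing $b_0$ from $B\cup D$, or $a_0$ from $A\cup D$, thus lowers both the exponent of $t$ and the size of the set by one. With $\mu=t(1-zt^{N-1})/(1-zt^N)$,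
\begin{align*}
p_{B\cup D}(a_0\to b)&=\mu\; p_{(B\setminus b_0)\cup D}(a_0\to b)&&(b\in B\setminus b_0),\\
\bar p_{A\cup D}(b_0\to a)&=\mu\;\bar p_{(A\setminus a_0)\cup D}(b_0\to a)&&(a\in A\setminus a_0).
\end{align*}
Expand $W(A,B,D)$ by \eqref{eq:recW} at $a_0$. In a term with $b\ne b_0$, replace $W(A\setminus a_0,B\setminus b,D)$ by $V(A\setminus a_0,B\setminus b,D)$, using the induction hypothesis, and expand it by \eqref{eq:recV} at $b_0\in B\setminus b$. The result is
\begin{multline}\label{eq:double}
\eta\,U(A\setminus a_0,B\setminus b_0,D)\\+\mu\sum_{b\ne b_0}\sum_{a\ne a_0}p_{(B\setminus b_0)\cup D}(a_0\to b)\,\bar p_{(A\setminus a_0)\cup D}(b_0\to a)\,U(A\setminus\{a_0,a\},B\setminus\{b_0,b\},D).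
\end{multline}
Expand $V(A,B,D)$ by \eqref{eq:recV} at $b_0$. The term $a=a_0$ is $\eta\,U(A\setminus a_0,B\setminus b_0,D)$. A term with $a\ne a_0$ is $\mu\,\bar p_{(A\setminus a_0)\cup D}(b_0\to a)\,V(A\setminus a,B\setminus b_0,D)$. Replace $V$ by $W$ here and expand by \eqref{eq:recW} at $a_0\in A\setminus a$, which gives
\[
W(A\setminus a,B\setminus b_0,D)=\sum_{b\ne b_0}p_{(B\setminus b_0)\cup D}(a_0\to b)\,U(A\setminus\{a_0,a\},B\setminus\{b_0,b\},D).
\]
So $V(A,B,D)$ also equals \eqref{eq:double}, and $W=V$.
\end{proof}

\begin{remark}\label{rem:AD}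
The equality $W=V$ fails without $A\cap D=\emptyset$. For $n=2$, $A=D=\{1\}$ and $B=\{2\}$ we get $W=p_{\{1,2\}}(1\to2)=0$ but $V=\bar p_{\{1\}}(2\to1)=(1-t)/(1-zt)$. In the next section this hypothesis is supplied by condition (ii) between columns of different heights.
\end{remark}

\section{Skeletons and the proof of Theorem~\ref{thm:main}}\label{sec:proof}

Proposition~\ref{prop:key} speaks of sets whose orderings vary freely. We therefore group fillings by the data that remain when the order inside each row of equal columns is forgotten.

For $1\le h\le\lambda_1$ let \emph{block $h$} be the set of columns of $\mathrm{dg}(\lambda)$ of height $h$, and $m_h\ge0$ their number. The columns of a block are consecutive, and shorter blocks lie farther to the right. Let $\sigma$ be a filling that satisfies (i). For $1\le r\le h$ let $\mathbf a_h^{(r)}$ be the tuple of entries of block $h$ in row $r$, from left to right, and $A_h^{(r)}$ its underlying set. The \emph{skeleton} of $\sigma$ is the family $\mathcal A=(A_h^{(r)})_{1\le r\le h}$. It satisfies $|A_h^{(r)}|=m_h$, and for fixed $r$ the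 sets $A_h^{(r)}$ with $h\ge r$ are pairwise disjoint. Every family with these two properties is a skeleton, and the fillings satisfying (i) with skeleton $\mathcal A$ correspond to the independent choices of an ordering $\mathbf a_h^{(r)}$ of each $A_h^{(r)}$. The following depend only on $\mathcal A$: the monomial $x^{\mathcal A}=\prod_{r,h}\prod_{i\in A_h^{(r)}}x_i=x^\sigma$, and for $2\le r\le h$ the set
\[
D_h^{(r-1)}=\bigcup_{r-1\le h'<h}A_{h'}^{(r-1)}
\]
of entries of row $r-1$ to the right of block $h$.

We say that $\mathcal A$ \emph{has bottom $\alpha$} if $A_h^{(1)}=\{i:\alpha_i=h\}$ for all $h\ge1$. Since $r_1(\sigma)\in\beta(\alpha)$ means $\alpha_{\sigma(1,j)}=\lambda_j$ for all $j$, it holds exactly when the skeleton of $\sigma$ has bottom $\alpha$. We call $\mathcal A$ \emph{admissible} if $A_h^{(r)}\cap D_h^{(r-1)}=\emptyset$ for all $2\le r\le h$. This is condition (ii) for pairs of cells in different blocks, so the skeleton of a tableau is admissible. If $\mathcal A$ is admissible, then $(A_h^{(r)},A_h^{(r-1)},D_h^{(r-1)})$ is a configuration, because $A_h^{(r-1)}$ and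 $D_h^{(r-1)}$ are disjoint by (i).

For a filling $\sigma$ satisfying (i) with admissible skeleton and $2\le r\le h$ put
\[
\Pi_h^{(r)}=\Pi_{q^{h-r+1}}\big(\mathbf a_h^{(r)},\mathbf a_h^{(r-1)};D_h^{(r-1)}\big),\qquad \overline\Pi_h^{(r)}=\overline\Pi_{q^{h-r+1}}\big(\mathbf a_h^{(r)},\mathbf a_h^{(r-1)};D_h^{(r-1)}\big).
\]
If $u$ is the $j$-th cell of block $h$ in row $r$, and $\mathbf a=\mathbf a_h^{(r)}$, $\mathbf b=\mathbf a_h^{(r-1)}$, $D=D_h^{(r-1)}$, then $q^{h-r+1}=q^{\mathrm{leg}(u)+1}$, $S_u=\{b_j,\dots,b_{m_h}\}\cup D$ and $T_u=\{a_1,\dots,a_j\}\cup D$. So the $j$-th factors of $\Pi_h^{(r)}$ and $\overline\Pi_h^{(r)}$ in \eqref{eq:Pi} are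
\begin{equation}\label{eq:omega}
\omega(u)=p_{S_u}\big(\sigma(u)\to\sigma(\mathrm{South}(u))\big),\qquad \bar\omega(u)=\bar p_{T_u}\big(\sigma(\mathrm{South}(u))\to\sigma(u)\big),
\end{equation}
taken at $z=q^{\mathrm{leg}(u)+1}$.

\begin{lemma}\label{lem:product}
Let $\sigma$ satisfy \textup{(i)} and have an admissible skeleton.
\begin{itemize}
\item[(a)] If $\sigma$ is attacking, there are $2\le r\le h$ with $\Pi_h^{(r)}=\overline\Pi_h^{(r)}=0$.
\item[(b)] If $\sigma$ is non-attacking, then $\mathrm{wt}(\sigma)=x^{\mathcal A}\prod_{2\le r\le h}\Pi_h^{(r)}$ and $\overline{\mathrm{wt}}(\sigma)=x^{\mathcal A}\prod_{2\le r\le h}\overline\Pi_h^{(r)}$.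
\end{itemize}
\end{lemma}

\begin{proof}
(a) By admissibility, (ii) fails between two cells of one block $h$ in rows $r$ and $r-1$. With $\mathbf a,\mathbf b,D$ as above this means $a_i=b_j$ for some $i<j$. Then $a_i\in\{b_i,\dots,b_{m_h}\}$ and $a_i\ne b_i$, so the $i$-th factor of $\Pi_h^{(r)}$ is $0$. Also $b_j\in\{a_1,\dots,a_j\}$ and $b_j\ne a_j$, so the $j$-th factor of $\overline\Pi_h^{(r)}$ is $0$.

(b) Let $u$ be the $j$-th cell of block $h$ in row $r\ge2$. If $a_j=b_j$, then $\omega(u)=\bar\omega(u)=1$, and $u$ contributes no factor to \eqref{eq:wtS} or \eqref{eq:wtT}. Let $a_j\ne b_j$. Then $a_j\notin S_u$ by (ii). Also $b_j\notin T_u$, since $b_j\ne a_i$ for $i<j$ by (ii) and $b_j\notin D$ by (i). So $\omega(u)$ and $\bar\omega(u)$ are given by the third lines of their definitions. These are the factors of $u$ in \eqref{eq:wtS} and \eqref{eq:wtT} times $z^{\varepsilon(a_j,b_j)}$ with $z=q^{\mathrm{leg}(u)+1}$, which is the contribution of $u$ to $q^{\mathrm{maj}(\sigma)}$.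
\end{proof}

The product $\Pi_h^{(r)}$ collapses when it is summed over its lower row, and $\overline\Pi_h^{(r)}$ when it is summed over its upper row. So a block can be summed from the outside in, toward any one row whose order is held fixed, provided that $\Pi$ is used below that row and $\overline\Pi$ above it. Write
\[
U_h^{(r)}(\mathcal A)=U_{q^{h-r+1}}\big(A_h^{(r)},A_h^{(r-1)},D_h^{(r-1)}\big).
\]

\begin{lemma}\label{lem:sumout}
Let $\mathcal A$ be an admissible skeleton. For each $h$ fix $\rho_h\in\{1,\dots,h\}$ and an ordering of $A_h^{(\rho_h)}$. Then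
\[
\sum_\sigma\ \prod_h\Big(\prod_{r=2}^{\rho_h}\Pi_h^{(r)}\prod_{r=\rho_h+1}^{h}\overline\Pi_h^{(r)}\Big)=\prod_{2\le r\le h}U_h^{(r)}(\mathcal A),
\]
where $\sigma$ runs over the tableaux with skeleton $\mathcal A$ in which $\mathbf a_h^{(\rho_h)}$ is the fixed ordering for each $h$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:product}(a) we may let $\sigma$ run over all fillings satisfying (i) with skeleton $\mathcal A$ and the fixed orderings, since an attacking filling has a vanishing factor whichever of $\Pi_h^{(r)}$, $\overline\Pi_h^{(r)}$ occurs. Now the tuples $\mathbf a_h^{(r)}$ with $r\ne\rho_h$ range independently over all orderings. The sets $D_h^{(r-1)}$ depend only on $\mathcal A$, so the factors of block $h$ involve only the orderings in block $h$, and the sum is a product over $h$.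

Fix $h$ and put $\rho=\rho_h$. If $\rho\geq2$, the tuple $\mathbf a_h^{(1)}$ occurs only in $\Pi_h^{(2)}$. Summing over it gives $W_{q^{h-1}}(\mathbf a_h^{(2)};A_h^{(1)},D_h^{(1)})=U_h^{(2)}(\mathcal A)$, which by Proposition~\ref{prop:key} no longer depends on $\mathbf a_h^{(2)}$. If $\rho\ge3$, the tuple $\mathbf a_h^{(2)}$ now occurs only in $\Pi_h^{(3)}$, and the step repeats. Summing over $\mathbf a_h^{(1)},\dots,\mathbf a_h^{(\rho-1)}$ in this order replaces $\prod_{r=2}^{\rho}\Pi_h^{(r)}$ by $\prod_{r=2}^{\rho}U_h^{(r)}(\mathcal A)$. At the other end, if $\rho<h$, the tuple $\mathbf a_h^{(h)}$ occurs only in $\overline\Pi_h^{(h)}$, and summing over it gives $V_q(A_h^{(h)};\mathbf a_h^{(h-1)},D_h^{(h-1)})=U_h^{(h)}(\mathcal A)$, independent of $\mathbf a_h^{(h-1)}$. Summing over $\mathbf a_h^{(h)},\dots,\mathbf a_h^{(\rho+1)}$ in this order replaces $\prod_{r=\rho+1}^{h}\overline\Pi_h^{(r)}$ by $\prod_{r=\rho+1}^{h}U_h^{(r)}(\mathcal A)$.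
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Group both sides by the skeleton. Only admissible skeletons with bottom $\alpha$ occur; fix such an $\mathcal A$.

A tableau with skeleton $\mathcal A$ is sorted exactly when $\mathbf a_h^{(h)}$ is the increasing ordering of $A_h^{(h)}$ for each $h$. By Lemma~\ref{lem:product}(b) and Lemma~\ref{lem:sumout} with $\rho_h=h$, the sorted tableaux with skeleton $\mathcal A$ have total weight $\mathrm{wt}$ equal to $x^{\mathcal A}\prod_{2\le r\le h}U_h^{(r)}(\mathcal A)$.

Fix $w\in\beta(\alpha)$. A tableau with skeleton $\mathcal A$ has bottom row $w$ exactly when $\mathbf a_h^{(1)}$ is the ordering of $A_h^{(1)}$ given by $w$ for each $h$. By Lemma~\ref{lem:product}(b) and Lemma~\ref{lem:sumout} with $\rho_h=1$, these tableaux have total weight $\overline{\mathrm{wt}}$ equal to the same expression.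

Summing over $\mathcal A$ and using \eqref{eq:fbar}, both sides of Theorem~\ref{thm:main} equal
\begin{equation}\label{eq:skeleton}
\sum_{\mathcal A\ \text{admissible, bottom }\alpha}x^{\mathcal A}\prod_{h\ge2}\prod_{r=2}^{h}U_{q^{h-r+1}}\big(A_h^{(r)},A_h^{(r-1)},D_h^{(r-1)}\big).
\end{equation}
For $\alpha=(0,\dots,0)$ the diagram is empty and both sides are $1$.
\end{proof}

\begin{remark}
The proof does not use \eqref{eq:Ptab}. Since every sorted tableau belongs to exactly one $\alpha$, summing Theorem~\ref{thm:main} over $\alpha$ and applying \eqref{eq:Pf} gives \eqref{eq:Ptab} back.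
\end{remark}

\section{A stronger form}\label{sec:refine}

Sortedness entered the proof only as a rule that singles out one ordering of the top row of each block, and the basement $\tau$ only as a rule that singles out one ordering of the bottom row of each block. Lemma~\ref{lem:sumout} allows any row and any rule.

\begin{theorem}\label{thm:strong}
Let $\alpha$ be a weak composition with $\mathrm{sort}(\alpha)=\lambda$.
\begin{enumerate}
\item \emph{(Row-by-row refinement.)} The polynomial $f_\alpha$ is given by \eqref{eq:skeleton}. For each admissible skeleton $\mathcal A$ with bottom $\alpha$, the $\mathrm{coquinv}$-sorted tableaux with skeleton $\mathcal A$, weighted by $\mathrm{wt}$, and the permuted-basement fillings with skeleton $\mathcal A$ \textup{(}for any $\tau$ as in \eqref{eq:fE}, identified with tableaux by Proposition~\ref{prop:transport} and weighted as in \eqref{eq:E}\textup{)} have the same total weight, namely the $\mathcal A$-term of \eqref{eq:skeleton}.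
\item \emph{(Interpolating family, arbitrary order rule.)} For each part size $h$ choose $\rho_h\in\{1,\dots,h\}$ and, for each skeleton, any ordering of $A_h^{(\rho_h)}$. Then
\[
f_\alpha=\sum_\sigma x^\sigma\prod_u\omega^\rho(u),
\]
where $\sigma$ runs over the $\sigma\in\mathrm{Tab}(\lambda,n)$ with $r_1(\sigma)\in\beta(\alpha)$ and $\mathbf a_h^{(\rho_h)}$ in the prescribed order for each $h$, where $u$ runs over the cells in rows $r\ge2$, and where, for $u$ in block $h$ and row $r$, the factor $\omega^\rho(u)$ is $\omega(u)$ if $r\le\rho_h$ and $\bar\omega(u)$ if $r>\rho_h$, as in \eqref{eq:omega}. The choice $\rho_h=h$ with increasing order is Theorem~\ref{thm:main}; the choice $\rho_h=1$ is the formula for $E^\tau_{\mathrm{inc}(\alpha)}$.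
\item \emph{(No sorting.)} $\displaystyle\sum_{\sigma\in\mathrm{Tab}(\lambda,n),\ r_1(\sigma)\in\beta(\alpha)}\mathrm{wt}(\sigma)=\Big(\prod_hm_h!\Big)f_\alpha$.
\item \emph{(Compact positive form.)} Let $(A,B,D)$ be a configuration, $A'=A\setminus B$, $B'=B\setminus A$, $m'=|A'|$, $d=|D|$, and fix any ordering $(a_1,\dots,a_{m'})$ of $A'$. Then
\[
U_z(A,B,D)=\frac{(1-t)^{m'}}{\prod_{i=1}^{m'}(1-zt^{d+i})}\sum_{(b_1,\dots,b_{m'})}\ \prod_{j=1}^{m'}z^{\varepsilon(a_j,b_j)}\,t^{|(\{b_j,\dots,b_{m'}\}\cup D)\cap\langle a_j,b_j\rangle|},
\]
summed over all orderings of $B'$. So in \eqref{eq:skeleton} each factor $U$ is a polynomial in $q,t$ with nonnegative integer coefficients and value $m'!$ at $q=t=1$, times $(1-t)^{m'}/\prod_{i=1}^{m'}(1-q^{h-r+1}t^{d+i})$.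
\end{enumerate}
\end{theorem}

\begin{proof}
(1) This was shown in the proof of Theorem~\ref{thm:main}, where $w\in\beta(\alpha)$ was arbitrary, together with Proposition~\ref{prop:transport}.

(2) Group the sum by skeleton. By \eqref{eq:omega}, the product $\prod_u\omega^\rho(u)$ is the summand in Lemma~\ref{lem:sumout}. So each admissible $\mathcal A$ with bottom $\alpha$ contributes the $\mathcal A$-term of \eqref{eq:skeleton}, and (1) gives the claim. The two special choices follow from Lemma~\ref{lem:product}(b); in the second, the orderings are those read off from the word $w$ of Proposition~\ref{prop:transport}.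

(3) For a family of permutations $\pi_h\in S_{m_h}$, apply (2) with $\rho_h=h$ and with the top row of block $h$ obtained from the increasing ordering by applying $\pi_h$ to the positions. Then $x^\sigma\prod_u\omega^\rho(u)=\mathrm{wt}(\sigma)$ by Lemma~\ref{lem:product}(b). Each tableau with $r_1(\sigma)\in\beta(\alpha)$ occurs for exactly one of the $\prod_hm_h!$ families, and each family gives $f_\alpha$.

(4) Removing the elements of $A\cap B$ one at a time by \eqref{eq:common} gives $U_z(A,B,D)=W_z((a_1,\dots,a_{m'});B',D)$. Since $A'\cap(B'\cup D)=\emptyset$, every factor in $W_z$ is given by the third line of the definition of $p$, with sets of sizes $d+m',d+m'-1,\dots,d+1$ for $j=1,\dots,m'$. Collecting the denominators and the factors $1-t$ gives the formula. The remaining sum consists of $m'!$ monomials in $z$ and $t$, and in \eqref{eq:skeleton} we set $z=q^{h-r+1}$.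
\end{proof}

For $\alpha=(2,2,0)$ the skeletons are the three groups of the table in Section~\ref{sec:example}, with $B=\{1,2\}$ and $D=\emptyset$. Part (4) gives $U_q=1$ for $A=\{1,2\}$. For $A=\{1,3\}$ and $A=\{2,3\}$ it leaves the single walker $3\to2$, respectively $3\to1$, with weight $q(1-t)/(1-qt)$. These are the common totals found there.

\begin{thebibliography}{9}

\bibitem{Ale}
Alexandersson, 2016.

\bibitem{CMW}
Corteel, Mandelshtam and Williams, \emph{From multiline queues to Macdonald polynomials via the exclusion process}, 2018.

\bibitem{Fer}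
Ferreira, 2011.

\bibitem{Man}
Olya Mandelshtam, \emph{Probabilistic operators for non-attacking tableaux and a compact formula for the symmetric Macdonald polynomials}, arXiv:2401.17223, 2024.

\end{thebibliography}
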